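
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Circle diffeomorphisms of class $C^k$ with invariant $k$-distributions}


\begin{abstract}
We construct a $C^2$ circle diffeomorphism of irrational rotation number that
carries an invariant distribution of order $2$ which is not a multiple of the
invariant measure. This answers a question of Navas and Triestino. For every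
$k\ge 2$ we then give examples of class $C^{k+\tau}$ for all $\tau<1$ with such
an invariant $k$-distribution. We also give, for every irrational $\alpha$ with
$\liminf_{q\to\infty}q^{k-1}\|q\alpha\|=0$, examples of class $C^k$ and rotation
number $\alpha$ whose space of invariant $k$-distributions is
infinite-dimensional. In the other direction, no such distribution exists when
the conjugacy to the rotation is of class $C^k$.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $f$ be an orientation-preserving diffeomorphism of the circle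
$S^1=\mathbb R/\mathbb Z$. If $F:\mathbb R\to\mathbb R$ is a lift of $f$, the
\emph{rotation number} of $f$ is $\lim_{n\to\infty}(F^n(x)-x)/n$ modulo $1$; it
does not depend on $x$ and is unchanged by orientation-preserving conjugation.
When it is irrational, $f$ has a unique invariant probability measure $\mu$.

For an integer $k\ge0$, a \emph{$k$-distribution} is a continuous linear
functional $L$ on the space $C^k(S^1)$ of real-valued $C^k$ functions. If $f$ is
of class $C^k$, then $L$ is called \emph{$f$-invariant} when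
$L(u\circ f)=L(u)$ for all $u\in C^k(S^1)$. The measure $\mu$, that is, the
functional $u\mapsto\int u\,d\mu$, is an invariant $k$-distribution for every
$k$. An invariant $k$-distribution is \emph{different from the invariant
measure} if it is not a scalar multiple of $\mu$. A $k$-distribution is also a
$k'$-distribution for each $k'>k$, but not conversely, so larger $k$ leaves
more room.

Invariant $k$-distributions are precisely the continuous linear functionals on
$C^k(S^1)$ that vanish on all
coboundaries $w\circ f-w$ with $w\in C^k(S^1)$. Hence, by the Hahn--Banach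
theorem, they are all multiples of $\mu$ if and only if every $u\in C^k(S^1)$
with $\int u\,d\mu=0$ is a limit, in $C^k$, of coboundaries of $C^k$ functions.
The question is thus whether $\mu$ is the only obstruction to approximate
solvability of the cohomological equation $w\circ f-w=u$ at regularity $C^k$.

For the rotation $R_\alpha:x\mapsto x+\alpha$ with $\alpha$ irrational it is:
an invariant $L$, extended complex-linearly, satisfies
$L(e_n)=e^{2\pi in\alpha}L(e_n)$ for
$e_n(x)=e^{2\pi inx}$, which forces $L(e_n)=0$ for $n\ne0$. For general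
diffeomorphisms of irrational rotation number the following is known.
\begin{itemize}
\item[(i)] (Avila and Kocsard.) A $C^\infty$ circle diffeomorphism of irrational
rotation number has no invariant distribution (continuous linear functional on
$C^\infty(S^1)$) different from the invariant measure.
\item[(ii)] (Navas and Triestino.) A circle diffeomorphism of irrational
rotation number in the Denjoy class $C^{1+bv}$ (derivative of bounded variation)
has no invariant $1$-distribution different from the invariant measure.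
\item[(iii)] There are $C^1$ circle diffeomorphisms of irrational rotation
number, including minimal ones, that do carry invariant $1$-distributions
different from the invariant measure.
\end{itemize}
Navas and Triestino \cite{NT} ask: \emph{does there exist a $C^2$ circle
diffeomorphism of irrational rotation number carrying an invariant
$2$-distribution different from the invariant measure?} The answer is yes.

\subsection{Results}

\begin{theorem}\label{thm:main}
There is an orientation-preserving $C^2$ diffeomorphism $f$ of $S^1$ with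
irrational rotation number, $C^1$-conjugate to a rotation, and an $f$-invariant
$2$-distribution which is not a multiple of the invariant measure.
\end{theorem}

The example is explicit. By (ii) its $2$-distribution is not continuous in the
$C^1$ norm: otherwise it would extend to an invariant $1$-distribution.

The idea is as follows. Formally, $L(u)=\int u'\,b\,dy$ with $b$ an $f$-invariant
``function''. In the coordinate that linearizes $f$, we let $b$ be represented by
$K_n\cos(2\pi q_nx)$ at \emph{every} stage $n$, with $K_n\to\infty$ and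
$K_n\|q_n\alpha\|\to0$, where $\|\cdot\|$ is the distance to $\mathbb Z$. The
density of the conjugacy contains resonant factors
$1+\frac{2K_{n-1}}{K_n}\cos(2\pi q_{n-1}x)\cos(2\pi q_nx)$, which make these
representatives agree in the limit. The same mechanism gives more.

\begin{theorem}\label{thm:general}
Let $k\ge2$ be an integer.
\begin{itemize}
\item[(A)] Let $\alpha$ be irrational with
$\liminf_{q\to\infty}q^{k-1}\|q\alpha\|=0$ (for $k=2$: $\alpha$ is any irrational
not of bounded type). Then
there is a $C^k$ diffeomorphism $f$ of rotation number $\alpha$, conjugate to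
$R_\alpha$ by a diffeomorphism in $\bigcap_{\tau<1}C^{k-1+\tau}$, whose space of
invariant $k$-distributions is infinite-dimensional.
\item[(B)] There is a diffeomorphism $f\in\bigcap_{\tau<1}C^{k+\tau}$ of
irrational rotation number with an invariant $k$-distribution different from the
invariant measure.
\item[(C)] If $f$ is conjugate to an irrational rotation by a $C^k$
diffeomorphism, then its only invariant $k$-distributions are the multiples of
$\mu$.
\end{itemize}
\end{theorem}

Part (C) is the Fourier argument above. It locates the examples: the conjugacy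
must fail to be $C^k$ although $f$ is $C^k$. In particular the regularity of the
conjugacy in (A) cannot be improved to $C^k$. Nor does the choice of the
conjugacy matter: if $f=g_1R_\alpha g_1^{-1}=g_2R_\alpha g_2^{-1}$, then
$h=g_1^{-1}g_2$ commutes with $R_\alpha$, so the continuous map
$x\mapsto h(x)-x\in S^1$ is constant on the dense orbits of $R_\alpha$, hence
constant, and $g_2$ is $g_1$ composed with a rotation.

Part (A) with $k=2$ contains Theorem~\ref{thm:main}; part (B) with $k=2$ contains
it except for the statement on the conjugacy, which its proof also gives. We prove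
Theorem~\ref{thm:main} first, because there the formulas are explicit and only
one derivative has to be controlled.

\subsection{Plan and conventions}

Section~\ref{sec:coord} passes to the coordinate in which $f$ is a rotation,
proves (C), and reduces the construction of $f$ and $L$ to that of a density $P$
and a sequence of frequencies. Section~\ref{sec:two} shows on two frequencies how
$P$ is found. Sections~\ref{sec:main} and~\ref{sec:general} prove
Theorem~\ref{thm:main} and parts (A), (B). Section~\ref{sec:remarks} contains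
complements and the limits of the method.

Throughout, $R=R_\alpha$ with $\alpha$ irrational, $\int$ without limits is
$\int_0^1\cdot\,dx$, $\|\cdot\|_0$ is the sup norm and
$\|v\|_{C^r}=\sum_{i\le r}\|v^{(i)}\|_0$. For $0<\tau<1$, $C^{r+\tau}$ is the
space of $C^r$ functions whose $r$-th derivative is H\"older of exponent $\tau$,
normed by $\|v\|_{C^r}+[v^{(r)}]_\tau$ with
$[w]_\tau=\sup_{x\ne y}|w(x)-w(y)|/|x-y|^\tau$, where functions on $S^1$ are
viewed as $1$-periodic functions of $x,y\in\mathbb R$.
We often use that, for integers $N\ge1$,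
\begin{equation}\label{eq:shift}
\begin{aligned}
\cos(2\pi N(x+\alpha))-\cos(2\pi Nx)&=\mathrm{Re}\,\bigl[(e^{2\pi iN\alpha}-1)e^{2\pi iNx}\bigr],\\
|e^{2\pi iN\alpha}-1|=2\sin(\pi\|N\alpha\|)&\le2\pi\|N\alpha\|.
\end{aligned}
\end{equation}

\section{Linearizing coordinates}\label{sec:coord}

\subsection{Smooth conjugacies: proof of Theorem~\ref{thm:general}(C)}

Let $f=gRg^{-1}$ with $g$ a $C^k$ diffeomorphism, and let $L$ be an invariant
$k$-distribution. Put $M(U)=L(U\circ g^{-1})$ for $U\in C^k(S^1)$. This is a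
$k$-distribution, and it is $R$-invariant because
$U\circ R\circ g^{-1}=(U\circ g^{-1})\circ f$. Extend $M$ complex-linearly. Then
$M(e_n)=M(e_n\circ R)=e^{2\pi in\alpha}M(e_n)$, so $M(e_n)=0$ for $n\neq0$.
Trigonometric polynomials are dense in $C^k$ (take Fej\'er means), so
$M(U)=c\int U$ for some constant $c$. The measure $\mu$ is the image of Lebesgue
measure under $g$, and therefore $L(u)=M(u\circ g)=c\int u\circ g=c\int u\,d\mu$.
\qed

\subsection{What to look for}

Let $L$ be an invariant $k$-distribution. Subtracting $L(1)\mu$, we may suppose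
that $L(1)=0$, and then $L(u)$ depends only on $u'$. Write formally
$L(u)=\int u'\,b\,dy$. Then
\[
L(u\circ f)=\int (u'\circ f)\,f'\,b\,dy=\int u'\;b\circ f^{-1}\,dy ,
\]
so invariance of $L$ means that $b$ is an $f$-invariant ``function''. In the
coordinate $x$ given by $y=g(x)$, where $f=gRg^{-1}$, put $v=u'\circ g$ and
$B=b\circ g$:
\[
L(u)=\int v\,B\,g'\,dx,\qquad B\circ R=B .
\]
There is no nonconstant integrable $B$ with this property, and constants give
$L=0$. But $K\cos(2\pi qx)$ is \emph{almost} $R$-invariant when $K\|q\alpha\|$ is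
small, even if $K$ is large. The plan is to choose the density $g'$ so that the
functionals
\[
v\mapsto K_n\int v(x)\,g'(x)\cos(2\pi q_nx)\,dx
\]
converge to something nonzero along a sequence with $q_n\to\infty$ and
$K_n\|q_n\alpha\|\to0$. By the Riemann--Lebesgue lemma this requires
$K_n\to\infty$.

The next proposition makes this precise. The normalization $\int g'=1$ is
inconvenient for product formulas, so we work with a density $P$ proportional to
$g'$.

\begin{proposition}\label{prop:criterion}
Let $m\ge1$ and $k=m+1$. Let $P$ be a positive function of class $C^{m-1}$ on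
$S^1$, let $g(x)=\int_0^xP\big/\!\int_0^1P$, and let $f=gRg^{-1}$. Let
$J\subset\mathbb Z_{\ge0}$ be infinite, let $(q_n)_{n\in J}$ be positive integers
and $(K_n)_{n\in J}$ positive numbers, and put
\[
D_n(v)=K_n\int v(x)P(x)\cos(2\pi q_nx)\,dx .
\]
Assume:
\begin{itemize}
\item[(i)] $\log P\circ R-\log P\in C^m(S^1)$;
\item[(ii)] for each $v\in C^m(S^1)$ the limit $D(v)=\lim_{J\ni n\to\infty}D_n(v)$
exists, and $D$ is continuous on $C^m(S^1)$;
\item[(iii)] $K_n\|q_n\alpha\|\to0$ as $J\ni n\to\infty$.
\end{itemize}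
Then $f$ is an orientation-preserving $C^k$ diffeomorphism of rotation number
$\alpha$, and $L(u)=D(u'\circ g)$ is an $f$-invariant $k$-distribution.

Moreover, if $\mathcal D$ is any linear functional on $C^m(S^1)$ such that
$u\mapsto\mathcal D(u'\circ g)$ equals $c\mu$ on $C^k(S^1)$ for some $c$, then
$c=0$ and $\mathcal D$ is a multiple of $v\mapsto\int vP$.
\end{proposition}

\begin{proof}
As $g'=P/\!\int P$ is positive and $C^{m-1}$, $g$ is an orientation-preserving
$C^m$ diffeomorphism, so $f$ is a $C^m$ diffeomorphism with rotation number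
$\alpha$. Differentiating $f\circ g=g\circ R$ gives
\begin{equation}\label{eq:fprime}
f'\circ g=\frac{g'\circ R}{g'}=\frac{P\circ R}{P}=e^{\ell},\qquad
\ell=\log P\circ R-\log P .
\end{equation}
By (i) and $g^{-1}\in C^m$, the function $f'=\exp(\ell\circ g^{-1})$ is $C^m$ and
positive. Hence $f$ is a $C^{m+1}=C^k$ diffeomorphism.

If $u\in C^k$, then $u'\in C^m$ and $g\in C^m$, so $u'\circ g\in C^m$ with norm at
most $C_g\|u\|_{C^k}$ by the chain rule. Thus $L$ is a $k$-distribution. For
invariance, let $v=u'\circ g$ and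
\[
\tilde v=(u\circ f)'\circ g=(u'\circ f\circ g)(f'\circ g)=(v\circ R)\,\frac{P\circ R}{P},
\]
which is in $C^m$ because $u\circ f\in C^k$. With $c_n(x)=\cos(2\pi q_nx)$,
\[
D_n(\tilde v)=K_n\int (vP)\circ R\;c_n=K_n\int vP\;c_n\circ R^{-1},
\]
and by \eqref{eq:shift}, with $-\alpha$ in place of $\alpha$,
$|D_n(\tilde v)-D_n(v)|\le 2\pi K_n\|q_n\alpha\|\,\|vP\|_0\to0$ by (iii). So
$D(\tilde v)=D(v)$, which says $L(u\circ f)=L(u)$.

For the last statement, evaluate $\mathcal D(u'\circ g)=c\int u\,d\mu$ at the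
constant $u=1$: $0=c$. Let
$v\in C^m$ satisfy $\int vP=0$. Then $v\circ g^{-1}\in C^m$ has
$\int_0^1v\circ g^{-1}\,dy=\int vg'=0$, so it equals $u'$ for some
$u\in C^{m+1}=C^k$, and $\mathcal D(v)=\mathcal D(u'\circ g)=0$. Thus $\mathcal D$
vanishes on the kernel of the nonzero functional $v\mapsto\int vP$ and is a
multiple of it.
\end{proof}

Hypotheses (i) and (ii) pull in opposite directions. By
Theorem~\ref{thm:general}(C), an $L$ that is not a multiple of $\mu$ can
only come from a density $P$ that is not $C^m$, whereas (i) wants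
$\log P\circ R-\log P$ to be $C^m$. Both can hold because passing from $\log P$
to $\log P\circ R-\log P$ multiplies the Fourier coefficient of frequency $n$ by
$e^{2\pi in\alpha}-1$, which is tiny when $n\alpha$ is close to an integer.

\subsection{An oscillatory integral}

Convergence in (ii) will rest on the following bound, in which no derivative
falls on $W$.

\begin{lemma}\label{lem:osc}
Let $W$ be a real trigonometric polynomial all of whose frequencies $n$ satisfy
$|n|\ge N>0$, and let $v\in C^m(S^1)$. Then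
$\bigl|\int vW\bigr|\le(2\pi N)^{-m}\|v^{(m)}\|_0\|W\|_0$.
\end{lemma}

\begin{proof}
Write $W=\sum\widehat W(n)e_n$ and $w=\sum(2\pi in)^{-m}\widehat W(n)e_n$, so that
$w^{(m)}=W$ and, by Parseval, $\|w\|_{L^2}\le(2\pi N)^{-m}\|W\|_{L^2}$.
Integrating by parts $m$ times,
$|\int vW|=|\int v^{(m)}w|\le\|v^{(m)}\|_0\|w\|_{L^1}$. Finally
$\|w\|_{L^1}\le\|w\|_{L^2}$ and $\|W\|_{L^2}\le\|W\|_0$.
\end{proof}

\section{The mechanism on two frequencies}\label{sec:two}

This section is heuristic; it explains the choices made in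
Section~\ref{sec:main}. Take $m=1$, let $c_0=\cos(2\pi x)$ and $C=\cos(2\pi Qx)$
with $Q\ge2$ an integer,
and let $K>0$. We start from the density $1$ and the functional
$v\mapsto\int vc_0$, and seek a density $1+a$, with $a$ small, for which
\begin{equation}\label{eq:goal}
K\int v(1+a)\,C\approx\int v\,c_0\qquad\text{for }v\in C^1(S^1).
\end{equation}
The part without $a$ is at most $K\|v'\|_0/(2\pi Q)$ by Lemma~\ref{lem:osc}, which
is negligible if $K\ll Q$. So the main term has to be produced by $a$. The
resonant choice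
\[
a=\frac2K\,c_0\,C
\]
does it, because $2C^2=1+\cos(4\pi Qx)$:
\[
K\int v\,a\,C=2\int v\,c_0\,C^2=\int v\,c_0+\int v\,c_0\cos(4\pi Qx),
\]
and the last integral is at most $\|(vc_0)'\|_0/(4\pi Q)$ in modulus. Thus
\eqref{eq:goal} holds up to an error of order $(K+1)Q^{-1}\|v\|_{C^1}$.

Two test functions show what happens. For $v=c_0$ both sides of \eqref{eq:goal}
equal $\frac12$ exactly, since $\int c_0 C=0$ and $\int c_0^2\cos(4\pi Qx)=0$.
For $v=C$ the right side is $0$ and the left side is
$K\int C^2+2\int c_0C^3=K/2$. When $1\ll K\ll Q$, this is large compared with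
$\|C\|_0=1$ but small
compared with $\|C\|_{C^1}=1+2\pi Q$. So \eqref{eq:goal} is an approximation
of functionals on $C^1$, not on $C^0$; here the extra derivative allowed to a
$2$-distribution is spent.

Now consider the cost in smoothness. The perturbation $a$ has size $2/K$, so we
want $K\gg1$. Its derivative has size of order $Q/K\gg1$, so in the limit we
cannot expect $P\in C^1$. But $f'$ depends on $P$ only through
$\log P\circ R-\log P$, and to first order this changes by $a\circ R-a$. Since
\[
a=\frac1K\bigl(\cos(2\pi(Q+1)x)+\cos(2\pi(Q-1)x)\bigr),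
\]
\eqref{eq:shift} gives
$\|(a\circ R-a)'\|_0\le\frac{8\pi^2Q}{K}\bigl(\|\alpha\|+\|Q\alpha\|\bigr)$. If
$\alpha\approx1/Q$ and $\|Q\alpha\|\le1/Q$, this is of order $1/K$: the large
factor $Q$ has been absorbed. Any $K$ with $1\ll K\ll Q$ will do.

Iterating, we replace $(1,Q)$ by consecutive frequencies $(q_{n-1},q_n)$, the
constants $(1,K)$ by $(K_{n-1},K_n)$, and multiply the density obtained so far by
$1+\varepsilon_n\cos(2\pi q_{n-1}x)\cos(2\pi q_nx)$ with
$\varepsilon_n=2K_{n-1}/K_n$. Suppose that $\|q_n\alpha\|$ is about $q_n/q_{n+1}$.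
We need $K_n/q_n$ to be summable (convergence of the functionals),
$\varepsilon_nq_n(\|q_{n-1}\alpha\|+\|q_n\alpha\|)\approx
\varepsilon_n(q_{n-1}+q_n^2/q_{n+1})$ to be summable (smoothness of $f$),
$K_n\sum_{j>n}\varepsilon_j\to0$ (later factors do not disturb stage $n$), and
$K_n\|q_n\alpha\|\approx K_nq_n/q_{n+1}\to0$ (invariance). With $K_n=q_n^{1/2}$
all of them hold as soon as $q_n$ is much larger than $q_{n-1}^3$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection{Choices}

Let $q_0=1$ and $q_n=4^{n+4}q_{n-1}^3$ for $n\ge1$. Put $c_n(x)=\cos(2\pi q_nx)$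
and $K_n=q_n^{1/2}$ for $n\ge0$, and
\[
\varepsilon_n=\frac{2K_{n-1}}{K_n}=\frac{2^{-n-3}}{q_{n-1}}\qquad(n\ge1).
\]
In particular $q_{n-1}\mid q_n$, and for $n\ge1$
\begin{equation}\label{eq:sizes}
q_n\ge4^5q_{n-1},\quad q_n\ge q_{n-1}^3,\quad q_n\ge4^{n+4},\quad
\varepsilon_n\le\tfrac1{16},\quad \sum_{j\ge1}\varepsilon_j\le\tfrac18,\quad
K_{n-1}\varepsilon_n\le2^{-n-3}.
\end{equation}
Let $\alpha=\sum_{n\ge1}1/q_n$ and $\theta_n=\|q_n\alpha\|$. Since $q_m\mid q_n$
for $m\le n$, $q_n\alpha$ is an integer plus $q_n\sum_{m>n}1/q_m$, and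
$0<q_n\sum_{m>n}1/q_m\le2q_n/q_{n+1}<\frac12$. Hence
\begin{equation}\label{eq:theta}
0<\theta_n\le\frac{2q_n}{q_{n+1}}\longrightarrow0 .
\end{equation}
If $\alpha$ were rational with denominator $b$, each $\theta_n$ would be $0$ or at
least $1/b$; so $\alpha$ is irrational.

Let $a_n=\varepsilon_nc_{n-1}c_n$, $P_0=1$, $P_n=\prod_{j=1}^n(1+a_j)$. As
$|a_n|\le\varepsilon_n$, the $P_n$ converge uniformly to a continuous function
$P\ge\prod(1-\varepsilon_n)\ge\frac78$; moreover $P_n\le e^{1/8}\le\frac65$, and
with $s=\sum_{j>n}\varepsilon_j\le\frac18$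
\begin{equation}\label{eq:tail}
\|P-P_n\|_0\le e^{1/8}(e^s-1)\le e^{1/4}s\le2\sum_{j>n}\varepsilon_j .
\end{equation}
We verify the hypotheses of Proposition~\ref{prop:criterion} with $m=1$ and $J$
the set of all $n\ge0$.

\subsection{Hypothesis (i): $f$ is $C^2$}

We have $\log P\circ R-\log P=\sum_{n\ge1}\ell_n$, with uniform convergence, where
$\ell_n=\log(1+a_n\circ R)-\log(1+a_n)$. The derivative is
\[
\ell_n'=\frac{a_n'\circ R-a_n'}{1+a_n\circ R}
+\frac{a_n'\,(a_n-a_n\circ R)}{(1+a_n)(1+a_n\circ R)} .
\]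
Write $a_n=\frac{\varepsilon_n}2\sum_{\pm}\cos(2\pi N_\pm x)$ with
$N_\pm=q_n\pm q_{n-1}$. Then $N_++N_-=2q_n$ and
$\|N_\pm\alpha\|\le\theta_{n-1}+\theta_n$, so \eqref{eq:shift} gives
\begin{align*}
\|a_n\circ R-a_n\|_0&\le2\pi\varepsilon_n(\theta_{n-1}+\theta_n),\\
\|a_n'\|_0&\le2\pi\varepsilon_nq_n,\\
\|a_n'\circ R-a_n'\|_0&\le4\pi^2\varepsilon_nq_n(\theta_{n-1}+\theta_n).
\end{align*}
Since $|a_n|\le\varepsilon_n\le\frac1{16}$, the denominators are at least
$\frac{15}{16}$ and $\bigl(\frac{15}{16}\bigr)^2$, and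
\[
\|\ell_n'\|_0\le4\pi^2\varepsilon_nq_n(\theta_{n-1}+\theta_n)
\Bigl[\tfrac{16}{15}+\tfrac1{16}\bigl(\tfrac{16}{15}\bigr)^2\Bigr]
\le8\pi^2\varepsilon_nq_n(\theta_{n-1}+\theta_n).
\]
By \eqref{eq:theta} and $q_{n+1}\ge q_n^2$,
\[
\varepsilon_nq_n(\theta_{n-1}+\theta_n)\le\varepsilon_n\Bigl(2q_{n-1}+\frac{2q_n^2}{q_{n+1}}\Bigr)
\le4\varepsilon_nq_{n-1}=2^{-n-1}.
\]
So $\sum\ell_n$ converges in $C^1$, which is (i).

\subsection{Hypotheses (ii) and (iii)}

Hypothesis (iii) holds because
$K_n\theta_n\le2q_n^{3/2}/q_{n+1}\le2q_n^{-3/2}\to0$.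

For (ii), let $v\in C^1(S^1)$, $D_n(v)=K_n\int vPc_n$, and compare it with
$D_n'(v)=K_n\int vP_nc_n$, which involves only trigonometric polynomials and $v$.
By \eqref{eq:tail} and \eqref{eq:sizes},
\[
|D_n(v)-D_n'(v)|\le2\|v\|_0\sum_{j>n}K_n\varepsilon_j
\le2\|v\|_0\sum_{j>n}K_{j-1}\varepsilon_j\le2^{-n-2}\|v\|_0\to0 .
\]
Next, for $n\ge1$, insert $P_n=P_{n-1}(1+\varepsilon_nc_{n-1}c_n)$ and use
$K_n\varepsilon_n=2K_{n-1}$, $2c_n^2=1+\cos(4\pi q_nx)$. As in
Section~\ref{sec:two}, the constant $1$ reproduces $D'_{n-1}(v)$: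
\begin{equation}\label{eq:telescope}
D_n'(v)-D_{n-1}'(v)=K_n\int vP_{n-1}c_n+K_{n-1}\int vP_{n-1}c_{n-1}\cos(4\pi q_nx).
\end{equation}
The degree of $P_{n-1}$ is at most $\sum_{j=1}^{n-1}(q_{j-1}+q_j)\le4q_{n-1}$,
which is less than $q_n/2$. Hence all frequencies of $P_{n-1}c_n$ have modulus at
least $q_n/2$, and those of $P_{n-1}c_{n-1}\cos(4\pi q_nx)$ at least
$2q_n-5q_{n-1}\ge q_n$. Lemma~\ref{lem:osc} with $m=1$, together with
$P_{n-1}\le\frac65$, $K_n/q_n=q_n^{-1/2}$ and
$K_{n-1}/q_n\le q_n^{-1/2}$, bounds the modulus of \eqref{eq:telescope} by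
\[
\frac65\Bigl(\frac1\pi+\frac1{2\pi}\Bigr)q_n^{-1/2}\|v'\|_0\le q_n^{-1/2}\|v'\|_0\le2^{-n-4}\|v'\|_0 .
\]
So $D(v)=\lim D_n'(v)=\lim D_n(v)$ exists. Since $D'_0(v)=\int v\,c_0$, summation
over $n\ge1$ gives
\begin{equation}\label{eq:Dnear}
\Bigl|D(v)-\int v(x)\cos(2\pi x)\,dx\Bigr|\le\tfrac1{16}\|v'\|_0 .
\end{equation}
In particular $D$ is continuous on $C^1(S^1)$, and (ii) is proved.

\subsection{The distribution is not a multiple of $\mu$}

By Proposition~\ref{prop:criterion}, $f=gRg^{-1}$ is a $C^2$ diffeomorphism of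
irrational rotation number $\alpha$, conjugate to $R$ by the $C^1$ diffeomorphism
$g$, and $L(u)=D(u'\circ g)$ is an invariant $2$-distribution. If $L$ were a
multiple of $\mu$, then, by the last statement of the proposition, $D$ would be a
multiple of $v\mapsto\int vP$. But let
$v=c_0-t$ with $t=\int c_0P/\!\int P$. Then $\int vP=0$, while
$\int v\cos(2\pi x)=\frac12$ and $\|v'\|_0=2\pi$, so \eqref{eq:Dnear} gives
$D(v)\ge\frac12-\frac{2\pi}{16}>0$. This contradiction proves
Theorem~\ref{thm:main}. \qed

\section{Proof of Theorem~\ref{thm:general}(A) and (B)}\label{sec:general}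

Put $m=k-1\ge1$. The construction is the one of Section~\ref{sec:main}, with
four changes.

\emph{Larger constants.} For $v\in C^m$, Lemma~\ref{lem:osc} makes the error
$K_n\int vP_{n-1}c_n$ of order $K_nq_n^{-m}$. It suffices that this be summable,
so we take $K_n=\kappa_nq_n^m$ with $\kappa_n\to0$ at a rate fixed in advance.
Almost maximal $K_n$ means almost minimal $\varepsilon_n=2K_{n-1}/K_n$: the quantity
$\varepsilon_nq_n^m=2K_{n-1}/\kappa_n$, which governs the $m$-th derivative of the
$n$-th factor, no longer contains $q_n$. If $q_n$ is huge compared with all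
earlier data, $P$ only just fails to be $C^m$.

\emph{Prescribed rotation number.} For given $\alpha$ we cannot ask that the
frequencies divide one another. What is needed is that $q_n^m\|q_n\alpha\|$ be
small compared with a number known when $q_n$ is chosen. This is what the
hypothesis $\liminf q^m\|q\alpha\|=0$ provides.

\emph{Many distributions.} We split the indices into infinitely many classes and
let resonances link only consecutive members of the same class. Each class
produces a functional.

\emph{Higher derivatives.} We use norms in which differentiation is divided by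
the frequency, so that products and power series can be estimated without
expanding derivatives.

\subsection{Choices}

Let $E=e^{4\pi}$ and $\kappa_j=2^{-j^2}$. Partition $\{0,1,2,\dots\}$ into infinite
sets $N_i$, $i\in I$: countably infinitely many for (A) (for instance by the power
of $2$ dividing $j+1$), only one for (B). For an index $j$ let $p(j)$ be its
predecessor in its class, if there is one, and $s(j)$ its successor; call $j$
\emph{initial} if it is the minimum of its class. Given integers
$1\le Q_0<Q_1<\cdots$, put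
\[
K_j=\kappa_jQ_j^m,\qquad c_j(x)=\cos(2\pi Q_jx),\qquad\theta_j=\|Q_j\alpha\|,
\]
and, for non-initial $j$,
\[
\varepsilon_j=\frac{2K_{p(j)}}{K_j},\qquad a_j=\varepsilon_jc_{p(j)}c_j ,
\]
while $\varepsilon_j=0$, $a_j=0$ for initial $j$. Let $P_n=\prod_{j\le n}(1+a_j)$,
with $P_{-1}=1$. Let $\Lambda_0=1$ and $\Lambda_j=\max_{i<j}(1+K_i+Q_i)$ for
$j\ge1$; this number bounds the data chosen before stage $j$. We always require
\begin{equation}\label{eq:Q}
Q_j\ge\exp\bigl(100\,E\,4^{(j+1)^2}\Lambda_j^2\bigr).
\end{equation}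

\begin{itemize}
\item In (A), $\alpha$ is given. Choose the $Q_j$ inductively with \eqref{eq:Q}
and
\begin{equation}\label{eq:Atheta}
Q_j^m\theta_j\le\kappa_{s(j)+1},
\end{equation}
which is possible because $\liminf_{q\to\infty}q^m\|q\alpha\|=0$ and $s(j)$ depends
only on the partition.
\item In (B), choose the $Q_j$ with \eqref{eq:Q} and $Q_{j-1}\mid Q_j$, and put
$\alpha=\sum_{n\ge0}1/Q_n$. By \eqref{eq:Q}, $Q_{n+1}\ge\max(8Q_n,Q_n^2)$. So, as
in Section~\ref{sec:main}, $0<\theta_n\le2Q_n/Q_{n+1}\to0$ and $\alpha$ is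
irrational. Here $p(j)=j-1$ for $j\ge1$.
\end{itemize}

Here are the consequences of \eqref{eq:Q} that we shall use. Note that
$\kappa_{j+1}\le\frac12\kappa_j$, so $\sum_{l>j}\kappa_l\le2\kappa_{j+1}$, and
$\sum_{l\ge1}\kappa_l\le1$.

\smallskip
\noindent\textbf{(a)} \emph{$E\Lambda_j\varepsilon_j\le\kappa_{j+1}/50$.} Indeed
$\varepsilon_j\Lambda_j\le2\cdot2^{j^2}\Lambda_j^2Q_j^{-m}\le2\cdot2^{j^2}\Lambda_j^2/Q_j$ and
$Q_j\ge100E\,4^{(j+1)^2}\Lambda_j^2$. Consequently $\sum E\varepsilon_j\le\frac1{50}$,
so the $P_n$ converge uniformly to a continuous function $P=P_\infty$, and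
$\frac12\le P_n\le2$ for $n\le\infty$. Also $K_n\varepsilon_i\le\kappa_{i+1}/50$ for
$i>n$, and, as in \eqref{eq:tail},
$\|P_{n'}-P_n\|_0\le2\sum_{n<i\le n'}\varepsilon_i$ for $n<n'\le\infty$. Combining the last
two bounds,
\begin{equation}\label{eq:tail2}
K_n\|P_{n'}-P_n\|_0\le\tfrac1{25}\sum_{i>n}\kappa_{i+1}\le\kappa_{n+1}
\qquad(0\le n<n'\le\infty).
\end{equation}

\noindent\textbf{(b)} \emph{$P_{j-1}$ is a trigonometric polynomial of degree at
most $Q_j/4$.} Its degree is at most $2\sum_{i<j}Q_i$ since $p$ is injective, and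
$\sum_{i<j}Q_i\le j\Lambda_j\le Q_j/8$. In particular $Q_i\le Q_j/8$ for $i<j$.

\noindent\textbf{(c)} \emph{For non-initial $j$,
$\varepsilon_jQ_j^m=2K_{p(j)}/\kappa_j\le2\Lambda_j2^{j^2}\le\log Q_j$.} Also
$\Lambda_jQ_j^{-m}\le4^{-(j+1)^2}=\kappa_{j+1}^2$ for all $j$.

\noindent\textbf{(d)} \emph{$\sum_j(\log Q_j)^2Q_j^{\tau-1}<\infty$ for every
$\tau<1$.} For $x\ge1$ we have $x^2e^{-(1-\tau)x}\le C_\tau/x$; apply this with
$x=\log Q_j\ge4^{(j+1)^2}$.

\subsection{Scaled norms}

For integers $r\ge0$ and real $Q\ge1$ let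
\[
|u|_{r,Q}=\sum_{i=0}^r\frac{\|u^{(i)}\|_0}{i!\,Q^i}.
\]
By Leibniz's rule $\frac{(uv)^{(i)}}{i!}=\sum_{a+b=i}\frac{u^{(a)}}{a!}\frac{v^{(b)}}{b!}$,
this norm is submultiplicative; also $|1|_{r,Q}=1$, and $C^r$ is complete for it.
Therefore, if $|u|_{r,Q}=\rho<1$, the geometric and logarithmic series give
\[
|(1+u)^{-1}|_{r,Q}\le\frac1{1-\rho},\qquad|\log(1+u)|_{r,Q}\le\frac\rho{1-\rho}.
\]
If $1\le N\le2Q$ is an integer, then
$|\cos(2\pi Nx)|_{r,Q}\le\sum_i(4\pi)^i/i!\le E$, and by
\eqref{eq:shift} the difference $\cos(2\pi N(x+\alpha))-\cos(2\pi Nx)$ has norm at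
most $2\pi\|N\alpha\|E$. For non-initial $j$ and $p=p(j)$ write
$a_j=\frac{\varepsilon_j}{2}\sum_\pm\cos(2\pi(Q_j\pm Q_p)x)$. Then for every $r$
\[
|a_j|_{r,Q_j}\le E\varepsilon_j\le\tfrac1{50},\qquad
|a_j\circ R-a_j|_{r,Q_j}\le2\pi E\varepsilon_j(\theta_p+\theta_j).
\]
Let
\[
\ell_j=\log\frac{1+a_j\circ R}{1+a_j}=\log(1+b_j),\qquad b_j=\frac{a_j\circ R-a_j}{1+a_j}.
\]
Then $|b_j|_{r,Q_j}\le\frac{50}{49}\,2\pi E\varepsilon_j(\theta_p+\theta_j)\le\frac12$, because
$E\varepsilon_j\le\frac1{50}$ and $\theta_p+\theta_j\le1$. We conclude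
\begin{equation}\label{eq:logs}
|\log(1+a_j)|_{r,Q_j}\le2E\varepsilon_j,\qquad
|\ell_j|_{r,Q_j}\le20E\varepsilon_j(\theta_p+\theta_j).
\end{equation}
To return to ordinary norms, suppose $|u|_{r+1,Q}\le B$. Then
$\|u^{(i)}\|_0\le i!\,Q^iB$ for $i\le r+1$. Moreover, for $0<\tau<1$,
$[u^{(r)}]_\tau\le2\|u^{(r)}\|_0^{1-\tau}\|u^{(r+1)}\|_0^\tau$, because
$|u^{(r)}(x)-u^{(r)}(y)|$ is at most $2\|u^{(r)}\|_0$ and at most
$\|u^{(r+1)}\|_0|x-y|$. Hence, with $C_r$ depending only on $r$,
\begin{equation}\label{eq:back}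
\|u\|_{C^{r+\tau}}\le C_rQ^{r+\tau}B\qquad(0\le\tau<1).
\end{equation}

\subsection{Regularity of $g$ and $f$}

Only non-initial $j$ contribute below, since $a_j=0$ otherwise. $C$ denotes
constants independent of $j$.

\emph{The conjugacy.} Let $0<\tau<1$. By \eqref{eq:logs}, \eqref{eq:back} and (c),
\[
\|\log(1+a_j)\|_{C^{m-1+\tau}}\le C\varepsilon_jQ_j^{m-1+\tau}\le CQ_j^{\tau-1}\log Q_j ,
\]
which is summable by (d). So $P=\exp\sum_j\log(1+a_j)$ is in $C^{m-1+\tau}$, and
$g(x)=\int_0^xP\big/\!\int_0^1P$ is a diffeomorphism of class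
$C^{m+\tau}=C^{k-1+\tau}$ (with its inverse), for every $\tau<1$. Let $f=gRg^{-1}$,
and recall from \eqref{eq:fprime} that $f'=\exp(\ell\circ g^{-1})$ with
$\ell=\log P\circ R-\log P=\sum_j\ell_j$.

\emph{The map in case (A).} With $p=p(j)$, \eqref{eq:logs} and \eqref{eq:back} (for
$\tau=0$) give
\[
\|\ell_j\|_{C^m}\le C\varepsilon_jQ_j^m(\theta_p+\theta_j)
=2C\Bigl(\frac{K_p\theta_p}{\kappa_j}+\frac{K_p\theta_j}{\kappa_j}\Bigr).
\]
Since $j=s(p)$, \eqref{eq:Atheta} for the index $p$ yields
\[
\frac{K_p\theta_p}{\kappa_j}=\frac{\kappa_pQ_p^m\theta_p}{\kappa_j}\le\frac{\kappa_{j+1}}{\kappa_j}=2^{-2j-1}.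
\]
By \eqref{eq:Atheta} for $j$, $\theta_j\le Q_j^{-m}\le Q_j^{-1}$, and so
$K_p\theta_j/\kappa_j\le Q_j^{-1}\log Q_j$ by (c). Both bounds are summable, the
second by (d) with $\tau=0$. Hence
$\ell\in C^m$, which is hypothesis (i) of Proposition~\ref{prop:criterion}, and
$f\in C^k$.

\emph{The map in case (B).} Here $p=j-1$, and for $0<\tau<1$
\[
\|\ell_j\|_{C^{m+\tau}}\le CQ_j^{m+\tau}\varepsilon_j(\theta_{j-1}+\theta_j)
\le CQ_j^\tau\log Q_j\Bigl(\frac{2Q_{j-1}}{Q_j}+\frac{2Q_j}{Q_{j+1}}\Bigr)
\le4C(\log Q_j)^2Q_j^{\tau-1},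
\]
because $Q_{j-1}\le\Lambda_j\le\log Q_j$ and $Q_{j+1}\ge Q_j^2$ by \eqref{eq:Q}.
This is summable by (d), so $\ell\in C^{m+\tau}$. Since $g^{-1}\in C^{m+\tau}$ and
$m\ge1$, also $f'=\exp(\ell\circ g^{-1})\in C^{m+\tau}$. Thus $f\in C^{k+\tau}$ for
every $\tau<1$. In particular (i) holds.

\subsection{The functionals}

For $v\in C^m(S^1)$ let $D_j(v)=K_j\int vPc_j$ and $D'_j(v)=K_j\int vP_jc_j$. By
\eqref{eq:tail2} with $n'=\infty$,
\begin{equation}\label{eq:DD}
|D_j(v)-D_j'(v)|\le\kappa_{j+1}\|v\|_0 .
\end{equation}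
For non-initial $j$ and $p=p(j)$, the relation $K_j\varepsilon_j=2K_p$ gives, exactly as
for \eqref{eq:telescope},
\begin{equation}\label{eq:step}
D_j'(v)=K_j\int vP_{j-1}c_j+K_p\int vP_{j-1}c_p\bigl(1+\cos(4\pi Q_jx)\bigr).
\end{equation}
The factors belonging to other classes between $p$ and $j$ produce one new error
term, since $P_{j-1}$ appears where $D'_p$ has $P_p$:
\[
D_j'(v)-D_p'(v)=K_j\int vP_{j-1}c_j+K_p\int vP_{j-1}c_p\cos(4\pi Q_jx)
+K_p\int v(P_{j-1}-P_p)c_p .
\]
We bound the three terms.
\begin{itemize}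
\item By (b), the frequencies of $P_{j-1}c_j$ have modulus at least $Q_j/2$, so
Lemma~\ref{lem:osc} gives
\begin{equation}\label{eq:first}
\Bigl|K_j\int vP_{j-1}c_j\Bigr|\le\kappa_jQ_j^m(\pi Q_j)^{-m}\cdot2\|v^{(m)}\|_0\le2\kappa_j\|v^{(m)}\|_0 .
\end{equation}
This holds for initial $j$ as well.
\item By (b), the frequencies of $P_{j-1}c_p\cos(4\pi Q_jx)$ have modulus at least
$2Q_j-\frac14Q_j-\frac18Q_j\ge Q_j$. So the second term is at most
$2K_pQ_j^{-m}\|v^{(m)}\|_0=\kappa_j\varepsilon_j\|v^{(m)}\|_0\le\kappa_j\|v^{(m)}\|_0$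
in modulus.
\item By \eqref{eq:tail2}, the third is at most $\kappa_{p+1}\|v\|_0$ in modulus
(and it is $0$ if $p=j-1$).
\end{itemize}
Now let $j\in N_i$ and sum over the steps from $p(l)$ to $l$ with $l\in N_i$,
$l>j$; here $p(l)\ge j$. The total is at most
$\bigl(3\sum_{l>j}\kappa_l+\sum_{l\ge j}\kappa_{l+1}\bigr)\|v\|_{C^m}\le8\kappa_{j+1}\|v\|_{C^m}$.
Together with \eqref{eq:DD}, this shows that
\[
D^{(i)}(v)=\lim_{N_i\ni j\to\infty}D_j(v)=\lim_{N_i\ni j\to\infty}D'_j(v)
\]
exists and that
\begin{equation}\label{eq:approx}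
|D^{(i)}(v)-D_j'(v)|\le8\kappa_{j+1}\|v\|_{C^m}\qquad(j\in N_i).
\end{equation}
As $D_j'$ is continuous on $C^0$, $D^{(i)}$ is continuous on $C^m$. This is
hypothesis (ii) of Proposition~\ref{prop:criterion} for $J=N_i$ and the
frequencies $Q_j$. For hypothesis
(iii): in case (A), $K_j\theta_j=\kappa_jQ_j^m\theta_j\to0$ by \eqref{eq:Atheta};
in case (B), $K_j\theta_j\le2K_jQ_j/Q_{j+1}\le2\Lambda_{j+1}^2/Q_{j+1}\to0$ by
\eqref{eq:Q}. So each $L^{(i)}(u)=D^{(i)}(u'\circ g)$, $i\in I$, is an $f$-invariant
$k$-distribution.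

\subsection{Linear independence modulo $\mu$}

Suppose that a finite combination $\sum_i\lambda_iL^{(i)}$ is a multiple of $\mu$.
By the last statement of Proposition~\ref{prop:criterion}, applied to
$\mathcal D=\sum_i\lambda_iD^{(i)}$, there is a number $\lambda$ with
\begin{equation}\label{eq:lin}
\sum_i\lambda_iD^{(i)}(v)=\lambda\int vP\qquad\text{for all }v\in C^m(S^1).
\end{equation}
Fix one index $i$ of the combination. To isolate $\lambda_i$ we test on a function
that resonates with a single stage $j\in N_i$. Let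
\[
v_j=Q_j^{-m}c_j,\qquad\|v_j\|_{C^m}\le C_1:=(m+1)(2\pi)^m .
\]
We show that $D^{(i)}(v_j)$ is of order at least $\kappa_j$, while
$D^{(i')}(v_j)$ for $i'\ne i$ and $\int v_jP$ are $O(\kappa_{j+1})$.

\emph{The class of $j$.} As $P_j\ge\frac12$, $D'_j(v_j)=\kappa_j\int P_jc_j^2\ge\kappa_j/4$.
By \eqref{eq:approx}, $D^{(i)}(v_j)\ge\kappa_j/4-8C_1\kappa_{j+1}$.

\emph{Another class $N_{i'}$.} Let $l$ be the least element of $N_{i'}$ exceeding
$j$; so $l\ge j+1$. If $l$ is initial, then $P_l=P_{l-1}$ and
$D_l'(v_j)=K_l\int v_jP_{l-1}c_l$ is at most $2C_1\kappa_l$ in modulus by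
\eqref{eq:first}. Otherwise $p(l)<j$: by minimality of $l$ we have $p(l)\le j$, and
$j\notin N_{i'}$. Then \eqref{eq:step} for $l$ has a further term, bounded by
$K_{p(l)}\|v_j\|_0\cdot2\cdot2\le4\Lambda_jQ_j^{-m}\le4\kappa_{j+1}^2$ by (c). In
both cases $|D'_l(v_j)|\le2C_1\kappa_{j+1}+4\kappa_{j+1}^2$, and \eqref{eq:approx}
for the class $N_{i'}$ at the index $l$ gives
$|D^{(i')}(v_j)|\le(10C_1+4)\kappa_{j+1}$.

\emph{The right side.} $|\int v_jP|\le2Q_j^{-m}\le2\kappa_{j+1}^2$ by (c).

Insert $v_j$ into \eqref{eq:lin}, divide by $\kappa_j$ and let $j\to\infty$ in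
$N_i$. Since $\kappa_{j+1}/\kappa_j\to0$, we get $\lambda_i=0$. As $i$ was
arbitrary, the $L^{(i)}$, $i\in I$, together with $\mu$ are linearly independent.
With infinitely many classes this proves (A), with one class it proves (B). \qed

\section{Complements}\label{sec:remarks}

\begin{remark}[The case $k=1$]
Theorem~\ref{thm:general} makes no claim for $k=1$. The Navas--Triestino theorem
(ii) requires $f\in C^{1+bv}$, which is implied neither by $C^1$ nor by
$\bigcap_{\tau<1}C^{1+\tau}$. For $C^1$ diffeomorphisms there is a more elementary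
source of invariant distributions: every $C^1$ diffeomorphism $f$ of irrational
rotation number with a wandering interval carries an invariant $1$-distribution
different from $\mu$. To see this, let the intervals $f^n([a,c])$,
$n\in\mathbb Z$, be pairwise disjoint, let $a<b<c$, and put
\[
L(u)=\sum_{n\in\mathbb Z}\bigl[u(f^n(b))-u(f^n(a))\bigr]=\sum_{n\in\mathbb Z}\int_{f^n([a,b])}u' .
\]
The intervals of integration are disjoint, so the series converges absolutely and
$|L(u)|\le\|u'\|_0$. Reindexing the
sum gives invariance. As $L$ vanishes on constants, it is a multiple of $\mu$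
only if it is $0$. But if $u'$ is supported in $[a,c]$, positive on $(a,b)$,
negative on $(b,c)$ and of mean zero, then only the term $n=0$ survives and
$L(u)=\int_a^bu'>0$.
\end{remark}

\begin{remark}[A consequence of (C)]
Katznelson and Ornstein \cite{KO} proved: if $f\in C^r$ has rotation number $\alpha$ and
$|\alpha-p/q|\ge Cq^{-2-\delta}$ for all $p/q$, with $C>0$, $\delta\ge0$ and
$r>2+\delta$,
then $f$ is conjugate to $R_\alpha$ by a $C^{r-1-\delta-\epsilon}$ diffeomorphism for
every $\epsilon>0$. If $k\ge2$ and $r>k+1+\delta$, this conjugacy is $C^k$ for small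
$\epsilon$, and by (C) such an $f$ has no invariant $k$-distribution different from
$\mu$.
\end{remark}

\begin{remark}[What is not settled here]
For $k\ge2$, Theorem~\ref{thm:general}(B) shows that regularity $C^{k+\tau}$ for
all $\tau<1$ does not exclude invariant $k$-distributions different from $\mu$. We
do not determine whether $C^{k+1}$, or $C^k$ with $k$-th derivative of bounded
variation, suffices in general. Nor do we determine whether, for $k=2$, there are
$C^2$ examples with rotation number of bounded type; our construction uses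
\eqref{eq:Atheta}, which then is not available.
\end{remark}

\begin{thebibliography}{9}

\bibitem{KO}
Katznelson and Ornstein,
\emph{Ergodic Theory Dynam. Systems} \textbf{9} (1989), 643--680.

\bibitem{NT}
Andr\'es Navas, Michele Triestino,
\emph{On the invariant distributions of $C^2$ circle diffeomorphisms of irrational
rotation number}, arXiv:1207.1481 (2012).

\end{thebibliography}

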